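# Ideals $I$ with $\mathrm v(I^k)\ge \operatorname{reg}(I^k)$ for every $k$

## 1. A frame in two variables that carries an ideal $J$ into every power

Let $K$ be a field, $m\ge 3$, $R=K[a,b]$. Look at the ideal $(a^m,b^m)+(a,b)^{m+2}$ of $R$. In degree $m$ it contains two monomials. From degree $m+2$ on it contains everything. In degree $m+1$ it contains $a^{m+1},a^mb,ab^m,b^{m+1}$ and misses exactly
$$u_q=a^qb^{m+1-q},\qquad 2\le q\le m-1 .$$
So there is one degree with $s:=m-2$ empty slots. For $m=5$ they are $a^2b^4,\ a^3b^3,\ a^4b^2$. We fill the slots with copies of another ideal.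

**The construction.** Let $J\subset T=K[z_1,\dots,z_n]$ be a proper nonzero homogeneous ideal. Let $s\ge 1$ and $m=s+2$. Let $S_0$ be the polynomial ring on $s$ disjoint copies $z^{(1)},\dots,z^{(s)}$ of the variables, let $J_\lambda\subset S_0$ be the ideal generated by the copy of $J$ in $K[z^{(\lambda)}]$, and let $S=S_0[a,b]$. Let $U=\langle u_2,\dots,u_{s+1}\rangle\cong K^s$, where $u_q$ corresponds to the $(q-1)$-st coordinate, and let $e_1,\dots,e_s$ be a basis of $U$. Put
$$I=(a^m,b^m)+\sum_{\lambda=1}^sJ_\lambda e_\lambda+(a,b)^{m+2}\subset S. \tag{1}$$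

Why this behaves well under powers: a product of two elements from the middle term has $(a,b)$-degree at least $2(m+1)=2m+2$, and we shall see that $I^2$ contains everything of $(a,b)$-degree $\ge 2m+2$. So powers of $J$ never become visible. In $I^k$ one sees only shifted copies of $J$ itself, in the single $(a,b)$-degree $km+1$.

What it is for: $I$ transfers numerical data of the one ideal $J$ to all powers $I^k$ at once. The data in question are two invariants, the $\mathrm v$-number and the regularity, and the question is whether the first is always smaller than the second for high powers. The answer will be no: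

**Theorem 1.** Let $K$ be any field. Let $J_1,J_2,J_3$ be copies, in three disjoint sets of $13$ variables, of the Stanley–Reisner ideal $J_\Delta$ of the triangulated dunce hat $\Delta$ of Section 6, and let $S$ be the polynomial ring in these $39$ variables and $a,b$. Put
$$I=(a^5,b^5)+J_1\,(a^2b^4-a^3b^3)+J_2\,(a^4b^2-a^3b^3)+J_3\,a^3b^3+(a,b)^7 .$$
Then $\mathrm v(I^k)=\operatorname{reg}(I^k)=5k+4$ for all $k\ge1$. Hence the inequality $\mathrm v(I^k)<\operatorname{reg}(I^k)$ for $k\gg0$ is false in general.

The two differences $a^2b^4-a^3b^3$ and $a^4b^2-a^3b^3$ may look odd. Section 4 shows that putting the copies of $J$ simply on the monomials $u_q$ does not work.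

## 2. The $\mathrm v$-number and the regularity

Let $S=K[x_1,\dots,x_n]$ be standard graded, $\mathfrak m=(x_1,\dots,x_n)$, and $I\subset S$ a proper nonzero homogeneous ideal.

**Definition.** For $\mathfrak p\in\operatorname{Ass}(I)$ (such a prime is graded) there is a homogeneous $f$ with $(I:f)=\mathfrak p$; the least degree of such an $f$ is $\mathrm v_{\mathfrak p}(I)$. The $\mathrm v$-number is $\mathrm v(I)=\min_{\mathfrak p\in \operatorname{Ass}(I)}\mathrm v_{\mathfrak p}(I)$. Since a prime of the form $(I:f)$ is automatically associated, $\mathrm v(I)$ is the least degree of a homogeneous $f$ such that $(I:f)$ is prime.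

**Definition.** $\alpha(I)=\min\{d:(I/\mathfrak mI)_d\ne0\}$ is the initial degree. For a finitely generated graded module $M\neq 0$,
$$\operatorname{reg}M=\max\{i+j:H^i_{\mathfrak m}(M)_j\ne0\}=\max\{j-i:\operatorname{Tor}_i(M,K)_j\ne0\},$$
and $\operatorname{reg}I=\operatorname{reg}(S/I)+1$. In particular $\operatorname{reg}I\ge\alpha(I)\geq 1$.

It is known that $\mathrm v(I^k)=\alpha(I)k+b$ for $k\gg0$, with some $b\in\mathbb Z$. The question is: does $\mathrm v(I^k)<\operatorname{reg}(I^k)$ hold for all $k\gg0$?

**Example (principal prime).** Let $I=(p)$ with $p$ irreducible of degree $d$. The only associated prime of $(p^k)$ is $(p)$, and $(p^k:f)=(p)$ forces $pf\in(p^k)$, so $p^{k-1}\mid f$. As $(p^k:p^{k-1})=(p)$, we get $\mathrm v(I^k)=(k-1)d$, while $\operatorname{reg}(I^k)=kd$.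

**Example (an embedded prime).** Let $I=(x^2,xy)=x(x,y)\subset K[x,y]$. Then $I^k=x^k(x,y)^k$. It is a shift of $(x,y)^k$, which has a linear resolution, so $\operatorname{reg}(I^k)=2k$. If $(I^k:f)$ is prime, it contains $I^k$, hence $x$; so $xf\in I^k$ is a nonzero element and $\deg f\ge 2k-1$. The element $f=x^ky^{k-1}$ has $xf,yf\in I^k$ and $f\notin I^k$. So $(I^k:f)=\mathfrak m$ and $\mathrm v(I^k)=2k-1=\operatorname{reg}(I^k)-1$.

In both examples the inequality holds. We shall use these textbook facts.

**(F1)** For $0\to A\to B\to C\to0$: $\operatorname{reg}B\le\max(\operatorname{reg}A,\operatorname{reg}C)$ and $\operatorname{reg}C\le\max(\operatorname{reg}A-1,\operatorname{reg}B)$. Both follow from the long exact sequence of $\operatorname{Tor}$. For the second: if $\operatorname{Tor}_i(C,K)_j\ne0$, then $\operatorname{Tor}_i(B,K)_j\ne0$, or $\operatorname{Tor}_{i-1}(A,K)_j\ne0$ and then $j-i\le\operatorname{reg}A-1$.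

**(F2)** Associated primes of a finitely generated $\mathbb Z^r$-graded module are $\mathbb Z^r$-graded.

**(F3)** If a prime $\mathfrak p$ is a finite intersection of ideals $\mathfrak a_i$, it equals one of them. Otherwise pick $y_i\in\mathfrak a_i\setminus\mathfrak p$ for each $i$; the product of the $y_i$ lies in $\bigcap\mathfrak a_i=\mathfrak p$, a contradiction.

**(F4)** (Hochster's formula) For the Stanley–Reisner ideal $J_\Delta$ of a simplicial complex $\Delta$,
$$\dim_K\operatorname{Tor}_i(S/J_\Delta,K)_j=\sum_{|W|=j}\dim_K\tilde H_{j-i-1}(\Delta_W;K),$$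
where $\Delta_W$ is the restriction of $\Delta$ to the vertex set $W$. Hence $\operatorname{reg}(S/J_\Delta)=\max\{j+1:\tilde H_j(\Delta_W;K)\ne0\text{ for some }W\}$.

For squarefree monomial ideals the $\mathrm v$-number is also combinatorial. Recall $J_\Delta=\bigcap_F\mathfrak p_F$ over the facets $F$ of $\Delta$, with $\mathfrak p_F=(x_i:i\notin F)$.

**Lemma B.** For a squarefree monomial ideal $J_\Delta$, $\mathrm v(J_\Delta)$ is the least cardinality of a face of $\Delta$ lying in exactly one facet.

*Proof.* Let $u$ be a monomial whose support $\sigma$ is a face. Since $(\mathfrak p_G:u)$ is $\mathfrak p_G$ if $\sigma\subseteq G$ and is the whole ring otherwise,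
$$(J_\Delta:u)=\bigcap_{G\supseteq\sigma\text{ facet}}\mathfrak p_G. \tag{2}$$
So if $\sigma$ lies in a unique facet $F$, then $(J_\Delta:x_\sigma)=\mathfrak p_F$ with $x_\sigma=\prod_{i\in\sigma}x_i$ of degree $|\sigma|$.

Conversely let $f$ be homogeneous with $(J_\Delta:f)$ prime. This prime is associated to $J_\Delta$, so it is $\mathfrak p_F$ for a facet $F$. Since $f\notin J_\Delta$, some monomial $u$ of $f$ is not in $J_\Delta$; its support $\sigma$ is a face. For $i\notin F$ we have $x_if\in J_\Delta$, and as $J_\Delta$ is a monomial ideal, $x_iu\in J_\Delta$. Hence $\mathfrak p_F\subseteq(J_\Delta:u)$, and by (2) $\mathfrak p_F\subseteq\mathfrak p_G$, that is $G\subseteq F$, so $G=F$, for every facet $G\supseteq\sigma$. Thus $\sigma$ lies in exactly one facet, and $\deg f=\deg u\ge|\sigma|$. $\blacksquare$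

For example, let $\Delta$ be the $4$-cycle, $J_\Delta=(x_1x_3,x_2x_4)$. Every vertex lies in two edges, so $\mathrm v(J_\Delta)=2$. A complete intersection of two quadrics has regularity $3$.

## 3. All powers of the framed ideal, and their regularity

Let $\ell_1,\dots,\ell_s$ be the basis of $(K^s)^*$ dual to $e_1,\dots,e_s$. Every $v\in S_0\otimes U$ is $\sum_\lambda\ell_\lambda(v)e_\lambda$, with $\ell_\lambda$ applied to the coordinate vector of $v$ in $S_0^{\,s}$. So
$$v\in\sum_\lambda J_\lambda e_\lambda\iff \ell_\lambda(v)\in J_\lambda\text{ for all }\lambda. \tag{3}$$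

The ring $S$ is $\mathbb Z^{s+1}$-graded by the $(a,b)$-degree and, for each $\mu$, the degree in the variables $z^{(\mu)}$. The ideal $I$ of (1) is graded for this grading, and the sum of the $s+1$ degrees is the usual degree. Write $(\ )_{(j)}$ for the component of $(a,b)$-degree $j$. For fixed $k$ put
$$\pi_i=a^{mi}b^{m(k-1-i)},\qquad 0\le i\le k-1 .$$

**Step 1: a description of $I^k$.** The purpose is to decide membership in $I^k$ degree by degree. For $k\ge1$:

* (4a) $I^k_{(j)}=0$ for $j<km$, and $I^k_{(km)}=\bigoplus_{i=0}^kS_0\,a^{mi}b^{m(k-i)}$;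
* (4b) $I^k_{(km+1)}=\bigoplus_{r\equiv0,1\,(m)}S_0\,a^rb^{km+1-r}\ \oplus\ \bigoplus_{i=0}^{k-1}\bigoplus_\lambda J_\lambda\,\pi_ie_\lambda$;
* (4c) $I^k_{(j)}=S_0\otimes R_j$ for $j\ge km+2$.

For $k=1$ we read off $I_{(j)}=0$ for $j<m$, $I_{(m)}=S_0a^m+S_0b^m$, $I_{(m+1)}=(a,b)_1I_{(m)}+\sum J_\lambda e_\lambda$ and $I_{(j)}=S_0\otimes R_j$ for $j\ge m+2$. In general $I^k_{(j)}$ is the sum of the products $I_{(j_1)}\cdots I_{(j_k)}$ over all $j_1+\dots+j_k=j$.

Since all $j_i\ge m$ may be assumed, there is nothing in degrees $j<km$. For $j=km$ all $j_i$ equal $m$, and (4a) follows.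

For $j=km+1$ exactly one $j_i$ is $m+1$ and the others are $m$, so $I^k_{(km+1)}=\sum_i\pi_i I_{(m+1)}$. The monomials $\pi_ia^{m+1},\pi_ia^mb,\pi_iab^m,\pi_ib^{m+1}$ have $a$-exponents $mi+m+1,\ mi+m,\ mi+1,\ mi$; for $0\le i\le k-1$ these are all $r\equiv0,1\pmod m$ with $0\le r\le km+1$. The remaining monomials of degree $km+1$ have $a$-exponent $mi+q$ with $2\le q\le m-1$, $0\le i\le k-1$, and are exactly the distinct monomials $\pi_iu_q$. Hence the sum in (4b) is direct.

For (4c): if $N\ge m-1$, a monomial of degree $N+m\ge2m-1$ is divisible by $a^m$ or by $b^m$, so $a^mR_N+b^mR_N=R_{N+m}$. Applying this $k-1$ times, $I_{(m)}^{k-1}R_N=S_0\otimes R_{N+(k-1)m}$ for $N\ge m+2$. Since $S_0\otimes R_N=I_{(N)}$ for these $N$, (4c) follows.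

**Step 2: the regularity.** The purpose is to show
$$\operatorname{reg}(I^k)=mk+1+\operatorname{reg}(J)\qquad(k\ge1) \tag{5}$$
by splitting off the part of $I^k$ that comes from the frame. Let $H_k=(a^m,b^m)^k+(a,b)^{km+2}\subset R$. The ring $R/H_k$ has finite length. Its top nonzero degree is $km+1$, because $a^2b^{km-1}\notin H_k$: in degree $km+1$ the ideal $H_k$ is spanned by the monomials with $a$-exponent $\equiv0,1$ modulo $m$, and $m\ge3$. For a module of finite length the regularity is the top degree, so $\operatorname{reg}H_k=km+2$. Extending to $S$ adds variables only, and a minimal resolution stays minimal, so $\operatorname{reg}(H_kS)=km+2$.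

By Step 1, $H_kS\subset I^k$, the two agree in all $(a,b)$-degrees except $km+1$, and
$$I^k/H_kS\cong\bigoplus_{i=0}^{k-1}\bigoplus_\lambda J_\lambda(-(km+1)),$$
with $a,b$ acting as $0$. On a module killed by $a$ and $b$, local cohomology at the maximal ideal of $S$ and at that of $S_0$ coincide; so the regularity over $S$ equals the regularity over $S_0$. Over $S_0$ the ideal $J_\lambda$ is a flat extension of $J$ by variables, with regularity $\operatorname{reg}J$. So the quotient has regularity $km+1+\operatorname{reg}J\ge km+2$.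

Apply (F1) with $A=H_kS$, $B=I^k$, $C=I^k/H_kS$. First, $\operatorname{reg}B\le\max(km+2,\,km+1+\operatorname{reg}J)=km+1+\operatorname{reg}J$. Second, $km+1+\operatorname{reg}J=\operatorname{reg}C\le\max(km+1,\operatorname{reg}B)$; the left side exceeds $km+1$, so it is at most $\operatorname{reg}B$. This proves (5), for every choice of the basis $e_\lambda$.

**Step 3: an upper bound for $\mathrm v$.** The purpose is to show $\mathrm v(I^k)\le km+1+\mathrm v(J)$. Choose $g\in K[z^{(1)}]$ homogeneous of degree $\mathrm v(J)$ such that $(J:g)=\mathfrak p'$ is prime, in the first copy. Let $f=g\,b^{m(k-1)}e_1=g\,\pi_0e_1$. Its $(a,b)$-degree is $km+1$, so $af,bf\in I^k$ by (4c). For $h\in S_0$, by (4b), $hf\in I^k$ iff $hg\in J_1$, iff $h\in\mathfrak p'S_0$ (flatness of $S_0$ over $K[z^{(1)}]$). So $(I^k:f)=(a,b)+\mathfrak p'S$. This is prime, since a prime stays prime under polynomial extension, and $\deg f=km+1+\mathrm v(J)$.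

If this upper bound were always an equality, $\mathrm v(I^k)-\operatorname{reg}(I^k)$ would be $\mathrm v(J)-\operatorname{reg}(J)$ for all $k$.

## 4. Cheap elements in degree $km$, and the condition $(*_t)$

Try the smallest frame, $s=1$, $m=3$. Here $(a,b)^5\subset(a^3,b^3)$, so $I=(a^3,b^3)+J\,a^2b^2$. Take $0\ne g\in J$ of degree $\alpha=\alpha(J)$ and $f=g\,ab^2$. Then
$$af=g\,a^2b^2\in I,\qquad bf=g\,ab^3\in I,$$
and for $h\in S_0$ we have $hf\in I$ only if $hg=0$, by (4a), so only if $h=0$. Hence $(I:f)=(a,b)$ is prime and $\mathrm v(I)\le3+\alpha$. If $\alpha<1+\mathrm v(J)$, this is below the bound of Step 3. For $\alpha(J)=2$, $\mathrm v(J)=\operatorname{reg}J=3$ (the case we shall meet) it gives $\mathrm v(I)\le5$, while $\operatorname{reg}(I)=7$.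

More copies on monomial slots do not help. Take any $s$ and $e_\lambda=u_{\lambda+1}$, and let $f=g\,ab^{mk-1}$ with $0\ne g\in J_1$ of degree $\alpha$. Then $af=g\,b^{m(k-1)}u_2\in I^k$ and $bf=g\,ab^{mk}\in I^k$, while $hf\in I^k$ with $h\in S_0$ forces $hg=0$, because the $a$-exponent $1$ is not divisible by $m$. Again $(I^k:f)=(a,b)$, and $\mathrm v(I^k)\le km+\alpha$.

So the obstruction lives in $(a,b)$-degree $km$. An element there has coefficients $c=(c_1,\dots,c_{s+1})$ on the monomials $a^qb^{m-q}$, $1\le q\le m-1=s+1$ (for $k=1$). Multiplying by $a$ places $c_1,\dots,c_s$ on the slots $u_2,\dots,u_{s+1}$, and multiplying by $b$ places $c_2,\dots,c_{s+1}$ there. In the failures, these two vectors meet only one of the ideals $J_\lambda$, so the price is one $\alpha$. The remedy is to choose the basis so that every nonzero $c$ meets many of the $J_\lambda$. Since these live in disjoint variables, the price then is $\alpha$ for each.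

**Definition (condition $(*_t)$).** For $c=(c_1,\dots,c_{s+1})$ put $c^-=(c_1,\dots,c_s)$ and $c^+=(c_2,\dots,c_{s+1})$. A basis $\ell_1,\dots,\ell_s$ of $(K^s)^*$ satisfies $(*_t)$ if for every $0\ne c\in K^{s+1}$ at least $t$ indices $\lambda$ satisfy $(\ell_\lambda(c^-),\ell_\lambda(c^+))\ne(0,0)$.

Every basis satisfies $(*_1)$, since $c\ne0$ implies $c^-\ne0$ or $c^+\ne0$. To satisfy $(*_t)$, the map $c\mapsto(\ell_\lambda(c^-),\ell_\lambda(c^+))_{\lambda\in\Lambda}$ must be injective for any $s-t+1$ indices $\Lambda$; this needs $2(s-t+1)\ge s+1$, that is $s\ge2t-1$. So $(*_2)$ requires $s\ge3$, and $s=3$ suffices: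

**Example ($s=3$, $t=2$, any field).** Take $\ell_1=y_1$, $\ell_2=y_3$, $\ell_3=y_1+y_2+y_3$. The three pairs are
$$(c_1,c_2),\qquad(c_3,c_4),\qquad(c_1+c_2+c_3,\ c_2+c_3+c_4).$$
If the first two vanish, $c=0$. If the first and third vanish, then $c_1=c_2=0$, so $c_3=0$, so $c_4=0$. If the second and third vanish, then $c_3=c_4=0$, so $c_2=0$, so $c_1=0$. Hence for $c\ne0$ at most one pair vanishes, and $(*_2)$ holds. The dual basis is $e_1=(1,-1,0)$, $e_2=(0,-1,1)$, $e_3=(0,1,0)$, that is
$$e_1=u_2-u_3,\qquad e_2=u_4-u_3,\qquad e_3=u_3. \tag{6}$$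

## 5. The $\mathrm v$-number of all powers

**Proposition A.** Let $J$ be a proper nonzero homogeneous ideal, let $\ell_1,\dots,\ell_s$ satisfy $(*_t)$, let $e_1,\dots,e_s$ be the dual basis of $U$, and let $I$ be the ideal (1). For all $k\ge1$: $\operatorname{reg}(I^k)=mk+1+\operatorname{reg}(J)$. If $t\,\alpha(J)\ge1+\mathrm v(J)$, then $\mathrm v(I^k)=mk+1+\mathrm v(J)$ for all $k\ge1$.

The first claim is (5), and Step 3 gives $\mathrm v(I^k)\le mk+1+\mathrm v(J)$. It remains to prove, with $\alpha=\alpha(J)$,
$$\mathrm v(I^k)\ge km+\min(t\alpha,\ 1+\mathrm v(J)). \tag{7}$$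

**Step 4: reduction to multihomogeneous $f$.** The purpose is to work in one $(a,b)$-degree and one multidegree at a time. Let $f$ be homogeneous with $(I^k:f)=\mathfrak p$ prime, and write $f=\sum f_\gamma$ in $\mathbb Z^{s+1}$-homogeneous components. By (F2), $\mathfrak p$ is $\mathbb Z^{s+1}$-graded. If $h\in\mathfrak p$ is multihomogeneous, the $hf_\gamma$ are the components of $hf\in I^k$, so each $hf_\gamma\in I^k$. Thus $\mathfrak p\subseteq\bigcap_\gamma(I^k:f_\gamma)\subseteq(I^k:f)=\mathfrak p$. By (F3), $\mathfrak p=(I^k:f_\gamma)$ for some $\gamma$, and $\deg f_\gamma=\deg f$. So we may assume that $f$ is multihomogeneous, of $(a,b)$-degree $j$ and multidegree $\delta=(\delta_1,\dots,\delta_s)$ in the $z$'s. Then $\deg f=j+\sum\delta_\lambda$.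

Since $(a,b)^{k(m+2)}\subset I^k\subset\mathfrak p$, we have $a,b\in\mathfrak p$. So
$$af\in I^k,\qquad bf\in I^k,\qquad f\notin I^k. \tag{8}$$

**Step 5: the degrees in which no such $f$ exists.** The purpose is to leave only $j=km$ and $j=km+1$. If $j\ge km+2$, then $f\in I^k$ by (4c). If $j\le km-2$, then $af\in I^k_{(j+1)}=0$, so $f=0$. Both contradict (8). If $j=km-1$, write $f=\sum c_ra^rb^{km-1-r}$. By (4a), $af\in I^k$ gives $c_r=0$ unless $r\equiv-1\pmod m$, and $bf\in I^k$ gives $c_r=0$ unless $r\equiv0\pmod m$. Hence $f=0$, again impossible.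

**Step 6: $j=km$, where $(*_t)$ sets the price.** Write $f=\sum_rc_ra^rb^{km-r}$ with $c_r\in(S_0)_\delta$. Terms with $m\mid r$ lie in $I^k$ and may be dropped without changing $(I^k:f)$. As $f\notin I^k$, some $c_r$ with $m\nmid r$ is nonzero, so for some $0\le i\le k-1$
$$c:=(c_{mi+1},\dots,c_{mi+m-1})\in(S_0)_\delta^{\,s+1}$$
is nonzero. In $af$, the term $c_{mi+q}\,a^{mi+q+1}b^{km-mi-q}$ equals $c_{mi+q}\,\pi_iu_{q+1}$ for $1\le q\le m-2$. So the part of $af$ in $S_0\,\pi_iU$ has coordinate vector $(c_{mi+1},\dots,c_{mi+m-2})=c^-$. In $bf$, the term $c_{mi+q}\,a^{mi+q}b^{km+1-mi-q}$ equals $c_{mi+q}\,\pi_iu_q$ for $2\le q\le m-1$. So the part of $bf$ in $S_0\,\pi_iU$ has coordinate vector $(c_{mi+2},\dots,c_{mi+m-1})=c^+$. By (8), (4b) and (3),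
$$\ell_\lambda(c^-)\in J_\lambda\quad\text{and}\quad\ell_\lambda(c^+)\in J_\lambda\qquad\text{for all }\lambda. \tag{9}$$
Both elements have multidegree $\delta$. Every nonzero element of $(J_\lambda)_\delta$ has degree $\delta_\lambda\ge\alpha$ in $z^{(\lambda)}$. So whenever $\delta_\lambda<\alpha$, (9) gives $\ell_\lambda(c^-)=\ell_\lambda(c^+)=0$.

Expand $c=\sum_wc^{(w)}w$ over the monomial basis of $(S_0)_\delta$, with $c^{(w)}\in K^{s+1}$, and pick $w$ with $c^{(w)}\ne0$. The $w$-coefficient of $\ell_\lambda(c^\pm)$ is $\ell_\lambda((c^{(w)})^\pm)$. By $(*_t)$, for at least $t$ indices $\lambda$ this is nonzero for one of the two signs, so $\delta_\lambda\ge\alpha$ for at least $t$ indices. Hence $\deg f\ge km+t\alpha$.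

**Step 7: $j=km+1$, where the price is $\mathrm v(J)$.** By (4b), modulo $I^k$ we have $f\equiv\sum_{i,\lambda}g_{i\lambda}\,\pi_ie_\lambda$ with $g_{i\lambda}\in(S_0)_\delta$. For $h\in S_0$, $hf\in I^k$ iff $hg_{i\lambda}\in J_\lambda$ for all $i,\lambda$. So the prime $\mathfrak p\cap S_0$ is the finite intersection of the ideals $(J_\lambda:_{S_0}g_{i\lambda})$, and by (F3) it equals $(J_\lambda:_{S_0}g)$ with $g=g_{i\lambda}$ for some $i,\lambda$.

Write $g=\sum_wg_ww$ with $w$ running over monomials in the variables outside $z^{(\lambda)}$ and $g_w\in K[z^{(\lambda)}]$ homogeneous. For $h\in K[z^{(\lambda)}]$ we have $hg\in J_\lambda$ iff $hg_w\in J$ for all $w$, because $S_0$ is free over $K[z^{(\lambda)}]$ on the monomials $w$. So the contraction of our prime to $K[z^{(\lambda)}]$ is $\bigcap_w(J:g_w)$, a prime which by (F3) equals $(J:g_w)$ for some $w$. By definition of the $\mathrm v$-number, $\deg g\ge\deg g_w\ge\mathrm v(J)$, so $\deg f\ge km+1+\mathrm v(J)$.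

Steps 5, 6 and 7 prove (7). If $t\alpha\ge1+\mathrm v(J)$, then (7) and Step 3 give $\mathrm v(I^k)=km+1+\mathrm v(J)$. $\blacksquare$

## 6. A dunce hat: no free edge, yet no second homology

To obtain Theorem 1 from Proposition A with the Example ($t=2$) we need one ideal $J$ with $\mathrm v(J)=\operatorname{reg}J$ and $2\alpha(J)\ge1+\mathrm v(J)$. By Lemma B and (F4), for Stanley–Reisner ideals this is a topological search: every small face should lie in several facets, while the homology should stay low.

Graphs cannot do it. Let $\Delta$ be a graph with at least one edge, all of whose variables are vertices, with $J_\Delta\ne0$. If some vertex lies in exactly one facet, then $\mathrm v(J_\Delta)\le1<2\le\alpha(J_\Delta)\le\operatorname{reg}J_\Delta$. Otherwise every vertex lies in at least two edges, so $\mathrm v(J_\Delta)=2$. But then $\Delta$ contains a cycle, $\tilde H_1(\Delta;K)\ne0$, and $\operatorname{reg}J_\Delta\ge3$. One dimension higher the two demands are compatible: we need a $2$-dimensional complex in which every edge lies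 in at least two triangles, but with $H_2=0$. The dunce hat is such a space.

**The complex $\Delta$.** The vertices are $1,2,3,c_0,\dots,c_8,z$. Put $(\beta_0,\dots,\beta_8)=(1,2,3,1,2,3,1,3,2)$, with indices mod $9$; consecutive entries are distinct, also around the end. The facets, for $i\in\mathbb Z/9$, are
$$X_i=\{\beta_i,\beta_{i+1},c_i\},\qquad Y_i=\{c_i,\beta_{i+1},c_{i+1}\},\qquad Z_i=\{c_i,c_{i+1},z\}.$$
One should picture a disc with center $z$, an inner $9$-gon $c_0\cdots c_8$, and a boundary $9$-gon whose vertices carry the labels $\beta_i$. The boundary reads $1\to2\to3\to1$ twice forward and once backward, and equal labels are identified.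

**Lemma C.** Over every field, $\alpha(J_\Delta)=2$, $\operatorname{reg}J_\Delta=3$ and $\mathrm v(J_\Delta)=3$.

*Proof.*

**Initial degree.** All $13$ vertices are faces, so $J_\Delta$ contains no linear form; $\{1,z\}$ is not a face. So $\alpha(J_\Delta)=2$.

**The $\mathrm v$-number.** We show that every edge lies in at least two triangles. Running through the edges $\{\beta_i,\beta_{i+1}\}$ for $i=0,\dots,8$ gives $12,23,31,12,23,31,13,32,21$. So $\{1,2\}$ lies in $X_0,X_3,X_8$, $\{2,3\}$ in $X_1,X_4,X_7$, and $\{1,3\}$ in $X_2,X_5,X_6$. Every other edge contains some $c_i$, and the triangles containing $c_i$ are $X_i,Y_i,Y_{i-1},Z_i,Z_{i-1}$. So the remaining edges lie in exactly two triangles: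

* $\{\beta_i,c_i\}$ in $X_i$ and $Y_{i-1}$;
* $\{\beta_{i+1},c_i\}$ in $X_i$ and $Y_i$;
* $\{c_i,c_{i+1}\}$ in $Y_i$ and $Z_i$;
* $\{c_i,z\}$ in $Z_{i-1}$ and $Z_i$.

Hence no edge, and so no smaller face, lies in a unique facet, while each triangle does. Lemma B gives $\mathrm v(J_\Delta)=3$.

**$H_2(\Delta;K)=0$.** Orient $X_i=[\beta_i,\beta_{i+1},c_i]$, $Y_i=[c_i,\beta_{i+1},c_{i+1}]$, $Z_i=[c_i,c_{i+1},z]$. Then
$$\partial X_i=[\beta_{i+1},c_i]-[\beta_i,c_i]+[\beta_i,\beta_{i+1}],$$
$$\partial Y_i=[\beta_{i+1},c_{i+1}]-[c_i,c_{i+1}]-[\beta_{i+1},c_i],$$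
$$\partial Z_i=[c_{i+1},z]-[c_i,z]+[c_i,c_{i+1}].$$
Let $\sum(x_iX_i+y_iY_i+z_iZ_i)$ be a $2$-cycle. The coefficient of $[\beta_{i+1},c_i]$ gives $x_i=y_i$; that of $[\beta_{i+1},c_{i+1}]$ gives $y_i=x_{i+1}$; that of $[c_i,c_{i+1}]$ gives $y_i=z_i$. So all coefficients equal one element $n\in K$. The edge $[1,2]$ occurs with sign $+$ in $\partial X_0$ and $\partial X_3$, and with sign $-$ in $\partial X_8$, since $[\beta_8,\beta_0]=[2,1]$. Its coefficient in the boundary is $n+n-n=n$, so $n=0$, in every characteristic.

**Regularity.** Since $\dim\Delta=2$, there are no $3$-chains, so $H_2(\Delta_W)$ consists of the $2$-cycles of $\Delta_W$, which are $2$-cycles of $\Delta$. So $H_2(\Delta_W;K)=0$ for every $W$, and (F4) gives $\operatorname{reg}(S/J_\Delta)\le2$. For $W=\{c_0,\dots,c_8\}$ no facet lies in $W$, and $\Delta_W$ is a $9$-cycle. So $\tilde H_1(\Delta_W)\ne0$ and $\operatorname{reg}(S/J_\Delta)=2$, that is $\operatorname{reg}J_\Delta=3$. $\blacksquare$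

*Proof of Theorem 1.* With $s=3$, $m=5$ and the functionals of the Example, (6) reads $e_1=a^2b^4-a^3b^3$, $e_2=a^4b^2-a^3b^3$, $e_3=a^3b^3$. So the ideal in Theorem 1 is the ideal (1) for $J=J_\Delta$. Condition $(*_2)$ holds, and by Lemma C $2\alpha(J_\Delta)=4=1+\mathrm v(J_\Delta)$. Proposition A gives $\mathrm v(I^k)=5k+1+3$ and $\operatorname{reg}(I^k)=5k+1+3$ for all $k\ge1$. $\blacksquare$

## 7. Every integer is a constant difference

To transfer an arbitrary $J$, Proposition A needs $(*_t)$ for large $t$.

**Lemma D.** For every field $K$ and $t\ge2$ there are $s\ge1$ and a basis of $(K^s)^*$ satisfying $(*_t)$.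

*Proof.*

**Step 1: reduction to $K=\mathbb F_p$.** The purpose is to make counting available. For $s\ge t$, condition $(*_t)$ says that for every $\Lambda\subset\{1,\dots,s\}$ with $|\Lambda|=s-t+1$ the linear map
$$K^{s+1}\to K^{2|\Lambda|},\qquad c\mapsto(\ell_\lambda(c^-),\ell_\lambda(c^+))_{\lambda\in\Lambda}$$
is injective, that is, some $(s+1)$-minor of its matrix is nonzero. This passes to field extensions. If the $\ell_\lambda$ have coefficients in $\mathbb F_2$, lift them to integers; minors that are nonzero mod $2$ lift to odd integers, hence are nonzero in $\mathbb Q$, and the same holds for the determinant of the matrix with rows $\ell_\lambda$. So a solution over $\mathbb F_2$ gives one over $\mathbb Q$, and then over every field of characteristic $0$. It therefore suffices to treat $K=\mathbb F_p$.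

**Step 2: a random matrix works.** Let $s\ge t$ and let $g\in GL_s(\mathbb F_p)$ be uniformly random, with rows $\ell_1,\dots,\ell_s$. For $\Theta\subset\{1,\dots,s\}$ let $\mathbb F_p^{\,\Theta}$ be the vectors supported on $\Theta$. Condition $(*_t)$ fails iff $gc^-,gc^+\in\mathbb F_p^{\,\Theta}$ for some $c\ne0$ and some $\Theta$ with $|\Theta|=t-1$. We bound the probability of this by summing over $c$ and $\Theta$.

*Independent $c^-,c^+$.* The group $GL_s(\mathbb F_p)$ acts transitively on linearly independent pairs, so $(gc^-,gc^+)$ is uniform on the $(p^s-1)(p^s-p)$ such pairs. Since $s\ge2$, both factors are at least $p^{s-1}$, so there are at least $p^{2s-2}$ pairs. At most $p^{2(t-1)}$ of them lie in $\mathbb F_p^{\,\Theta}\times\mathbb F_p^{\,\Theta}$. There are at most $p^{s+1}$ vectors $c$ and $\binom s{t-1}$ sets $\Theta$. The total is at most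
$$p^{s+1}\binom s{t-1}p^{2t-2}p^{2-2s}=\binom s{t-1}p^{2t+1-s}.$$

*Dependent $c^-,c^+$.* Either $c^-=0$, and $c=(0,\dots,0,c_{s+1})$ with $p-1$ choices; or $c^-\ne0$ and $c^+=\theta c^-$, so that $c=c_1(1,\theta,\dots,\theta^s)$ with $c_1\ne0$ and $p(p-1)$ choices. Together there are at most $p^2$ such nonzero $c$. One of $c^-,c^+$ is nonzero, and $g$ sends it to a uniform nonzero vector. So for given $c$ and $\Theta$ the probability is at most $p^{t-1}/(p^s-1)\le p^{t-s}$, and the total is at most $\binom s{t-1}p^{t+2-s}$.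

For fixed $p,t$ the factor $\binom s{t-1}$ is polynomial in $s$, so the sum of both bounds tends to $0$ as $s\to\infty$. For large $s$ the failure probability is less than $1$, and a good $g$ exists. $\blacksquare$

**Theorem 2.** Let $K$ be any field.

(a) (Transfer) For every proper nonzero homogeneous ideal $J$ in a polynomial ring over $K$ there are a polynomial ring $S$ over $K$, a homogeneous ideal $I\subset S$ and an integer $m$ with
$$\mathrm v(I^k)=mk+1+\mathrm v(J),\qquad\operatorname{reg}(I^k)=mk+1+\operatorname{reg}(J)\qquad\text{for all }k\ge1 .$$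

(b) For every $g\in\mathbb Z$ there is a homogeneous ideal $I$ in some polynomial ring over $K$ with $\mathrm v(I^k)-\operatorname{reg}(I^k)=g$ for all $k\ge1$.

*Proof.* (a) As $\alpha(J)\ge1$, we can choose $t\ge2$ with $t\,\alpha(J)\ge1+\mathrm v(J)$. Lemma D gives a basis with $(*_t)$, and Proposition A applies.

(b) By (a) it suffices to find $J$ with $\mathrm v(J)-\operatorname{reg}J=g$.

Let $g=-(N+1)<0$ with $N\ge0$. Take $J=(x^Ny-w^{N+1})\subset K[x,y,w]$. The generator has degree $1$ in $y$ and its coefficients $x^N$, $w^{N+1}$ are coprime in $K[x,w]$, so it is irreducible and $J$ is prime. Hence $(J:1)=J$ is prime and $\mathrm v(J)=0$, while $\operatorname{reg}J=N+1$.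

Let $g\ge0$, put $h=g+1$, and let $J$ be the sum of $h$ copies of $J_\Delta$ in disjoint variables. This is the Stanley–Reisner ideal of the $h$-fold join of $\Delta$. The tensor product of the minimal resolutions of the $h$ quotients is a minimal resolution of the quotient by $J$, so that quotient has regularity $2h$ and $\operatorname{reg}J=2h+1$. The facets of the join are the unions of one facet from each copy, so a face lies in a unique facet iff each of its $h$ components does. By Lemma B and Lemma C, $\mathrm v(J)=3h$. The difference is $3h-2h-1=g$. $\blacksquare$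

## 8. The projective plane and a bounded number of variables

In Theorem 2 the number of variables grows with $g$. Outside characteristic $2$ one can keep it at $20$.

**Theorem 3.** If $\operatorname{char}K\ne2$, then for every $q\ge1$ there is $I\subset K[x_1,\dots,x_{20}]$ with $\mathrm v(I^k)=5k+6q-2$ and $\operatorname{reg}(I^k)=5k+5q-1$ for all $k\ge1$. Hence $\mathrm v(I^k)-\operatorname{reg}(I^k)=q-1$.

*Proof.* Let $\Gamma$ be the $6$-vertex triangulation of $\mathbb{RP}^2$ with facets
$$125,\ 126,\ 134,\ 136,\ 145,\ 234,\ 235,\ 246,\ 356,\ 456 .$$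
Going through the list, each of the $15$ pairs lies in exactly two facets. So the $1$-skeleton is complete, and $\chi(\Gamma)=6-15+10=1$.

**Step 1: the homology of $\Gamma$ vanishes.** This is where $\operatorname{char}K\ne2$ enters. Orient each facet $ijk$ with $i<j<k$ as $[i,j,k]$, with boundary $[j,k]-[i,k]+[i,j]$, and let $\sum n_FF$ be a $2$-cycle. Put $n=n_{125}$. The edges $12$, $15$, $14$, $13$ give
$$n_{126}=-n,\qquad n_{145}=-n,\qquad n_{134}=n_{145}=-n,\qquad n_{136}=-n_{134}=n .$$
The edge $25$ gives $n_{235}=n_{125}=n$, the edge $23$ gives $n_{234}=-n_{235}=-n$, and the edge $34$ gives $n_{234}=-n_{134}=n$. So $2n=0$, hence $n=0$, and the coefficients named so far vanish. The edges $24$, $35$, $46$ give $n_{246}=n_{234}=0$, $n_{356}=-n_{235}=0$, $n_{456}=n_{246}=0$. Thus $H_2(\Gamma;K)=0$. As $\Gamma$ is connected and $\chi(\Gamma)=1$, also $H_1(\Gamma;K)=0$. So $\tilde H_*(\Gamma;K)=0$.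

**Step 2: the resolution of $T/J_\Gamma$,** where $T=K[x_1,\dots,x_6]$. The purpose is to show that for $i\ge1$ the space $\operatorname{Tor}_i(T/J_\Gamma,K)$ is nonzero exactly for $i=1,2,3$, and then is concentrated in degree $i+2$. As in Lemma C, $H_2(\Gamma_W)\subset H_2(\Gamma)=0$ for all $W$, so $\operatorname{reg}(T/J_\Gamma)\le2$ and $\operatorname{Tor}_i$ lives in degrees $\le i+2$. All pairs are faces and not all triples are, so $\alpha(J_\Gamma)=3$. In a minimal resolution the least shifts strictly increase, so $\operatorname{Tor}_i$ lives in degrees $\ge i+2$ for $i\ge1$. By (F4), $\operatorname{Tor}_i$ in degree $i+2$ is the sum of the $\tilde H_1(\Gamma_W;K)$ with $|W|=i+2\le6$. For $i=4$ this is $\tilde H_1(\Gamma;K)=0$. For $i=3$, $W$ omits one vertex. Each vertex lies in $5$ edges, each of which lies in two facets, so each vertex lies in $5$ facets. Thus $\Gamma_W$ has $5$ vertices, $10$ edges and $5$ triangles; it is connected with $\chi=0$ and $H_2=0$, so $\dim\tilde H_1=1$ and $\operatorname{Tor}_3\ne0$. Then $\operatorname{Tor}_1$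 and $\operatorname{Tor}_2$ are nonzero too.

(Alternatively, all vertex links are $5$-cycles, so by Reisner's criterion, see Bruns–Herzog, *Cohen–Macaulay Rings*, Sect. 5.3, $\Gamma$ is Cohen–Macaulay over $K$, and the projective dimension is $6-3=3$.)

**Step 3: spreading by $x_i\mapsto x_i^q$.** Let $J$ be generated by the image of $J_\Gamma$ under the flat map $x_i\mapsto x_i^q$ of $T$ to itself. The minimal resolution is carried to a minimal resolution, with shifts multiplied by $q$. So $T/J$ has shifts $3q,4q,5q$ in homological degrees $1,2,3$, and $\operatorname{reg}(T/J)=\max(3q-1,4q-2,5q-3)=5q-3$. Hence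
$$\operatorname{reg}J=5q-2,\qquad\alpha(J)=3q .$$

**Step 4: $\mathrm v(J)=6q-3$.** Write a monomial as $u=\prod x_i^{qa_i+r_i}$ with $0\le r_i<q$, and $x^a=\prod x_i^{a_i}$. A generator $x_\sigma^q$ of $J$, with $\sigma$ a nonface of $\Gamma$, divides $u$ iff $\sigma\subseteq\operatorname{supp}(a)$. So
$$u\in J\iff x^a\in J_\Gamma. \tag{10}$$
Now $x^a\in J_\Gamma$ means that for every facet $F$ some $i\notin F$ has $a_i\ge1$. So $J=\bigcap_F(x_i^q:i\notin F)$, an intersection of $\mathfrak p_F$-primary ideals, and every associated prime of $J$ is some $\mathfrak p_F$.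

Lower bound: let $(J:f)=\mathfrak p_F$ with $f$ homogeneous, and let $u\notin J$ be a monomial of $f$, written as above. As $J$ is a monomial ideal, $x_iu\in J$ for $i\notin F$. By (10), $x^a\notin J_\Gamma$. If $r_i<q-1$, passing from $u$ to $x_iu$ does not change $a$, and $x_iu\notin J$. So for $i\notin F$ we have $r_i=q-1$ and $x_ix^a\in J_\Gamma$. Now $\operatorname{supp}(a)$ is a face. If $G\supseteq\operatorname{supp}(a)$ is a facet, then $i\notin G$ for all $i\notin F$, so $G\subseteq F$ and $G=F$. So $\operatorname{supp}(a)$ lies in a unique facet; since every edge lies in two facets, it has at least $3$ elements, and $\sum a_i\ge3$. The three indices $i\notin F$ contribute $3(q-1)$ through $r_i$. Hence $\deg f=\deg u\ge3(q-1)+3q$.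

Equality: let $u=\prod_{i\notin F}x_i^{q-1}\prod_{i\in F}x_i^q$. For $i\notin F$, $x_iu$ has $\operatorname{supp}(a)=F\cup\{i\}$, a nonface, so $x_iu\in J$. If $w$ is a monomial in the variables of $F$ only, then $wu$ has $\operatorname{supp}(a)=F$, so $wu\notin J$. As $(J:u)$ is a monomial ideal, $(J:u)=\mathfrak p_F$. So $\mathrm v(J)=6q-3$.

**Step 5: transfer.** Since $2\alpha(J)=6q\ge6q-2=1+\mathrm v(J)$, Proposition A applies with the Example ($s=3$, $m=5$, $t=2$), in $3\cdot6+2=20$ variables. It gives $\mathrm v(I^k)=5k+1+6q-3=5k+6q-2$ and $\operatorname{reg}(I^k)=5k+1+5q-2=5k+5q-1$. $\blacksquare$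

## 9. Three situations in which $\mathrm v(I^k)<\operatorname{reg}(I^k)$ does hold

**Proposition E.** Let $I$ be a proper nonzero homogeneous ideal. Then $\mathrm v(I^k)<\operatorname{reg}(I^k)$ for all $k\gg0$ in each of these cases:

(i) $\lim_k\operatorname{reg}(I^k)/k>\alpha(I)$;

(ii) $\mathfrak m\in\operatorname{Ass}(I^k)$ for all $k\gg0$;

(iii) $\dim S/I\le1$.

*Proof.* (i) For $k\gg0$ we have $\mathrm v(I^k)=\alpha(I)k+b$, so $\mathrm v(I^k)/k\to\alpha(I)$, which is smaller than the limit of $\operatorname{reg}(I^k)/k$.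

(ii) Let $L$ be a homogeneous ideal with $\mathfrak m\in\operatorname{Ass}(L)$. Then $H^0_{\mathfrak m}(S/L)$ is nonzero and of finite length. A nonzero element of its top degree is killed by $\mathfrak m$, so its annihilator is $\mathfrak m$. Its degree is at most $\operatorname{reg}(S/L)$ by the definition of regularity. So $\mathrm v(L)\le\operatorname{reg}(S/L)<\operatorname{reg}L$. Apply this to $L=I^k$.

(iii) Let $L=I^k$, $M=S/L$, $r=\operatorname{reg}M$; then $\dim M\le1$. If $\operatorname{depth}M=0$, then $\mathfrak m\in\operatorname{Ass}(L)$ and the argument of (ii) gives $\mathrm v(L)<\operatorname{reg}L$.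

Otherwise $M$ is Cohen–Macaulay of dimension $1$, and all primes in $\operatorname{Ass}M$ have dimension $1$. The scheme $X=\operatorname{Proj}M$ is finite, with one point for each $P\in\operatorname{Ass}M$. Since $H^0_{\mathfrak m}(M)=0$, there is an exact sequence
$$0\to M\to\bigoplus_jH^0(X,\mathcal O_X(j))\to H^1_{\mathfrak m}(M)\to0. \tag{11}$$
By the definition of $r$, $H^1_{\mathfrak m}(M)_j=0$ for $j\ge r$, so $M_r=H^0(X,\mathcal O_X(r))$. As $X$ is finite and discrete, the latter is the direct sum of the stalks $\mathcal O_X(r)_x$.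

Fix $x\in X$, corresponding to $P\in\operatorname{Ass}M$. The sheaf $\mathcal O_X(r)$ is invertible, so $\mathcal O_X(r)_x\cong\mathcal O_{X,x}$, an Artinian local ring, whose socle is nonzero. Let $f\in M_r$ correspond to the section that is zero at all other points and is a nonzero socle element at $x$. Let $h\in P$ be homogeneous of degree $d$. It maps into $\mathfrak m_x\mathcal O_X(d)_x$, so $hf$ vanishes at $x$. It also vanishes at the other points, because $f$ does. By the injectivity in (11), $hf=0$ in $M$. Thus $P\subseteq\operatorname{Ann}f$.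

Conversely, $Sf\cong S/\operatorname{Ann}f$, up to a shift, is a nonzero submodule of $M$. Each associated prime of $Sf$ contains $\operatorname{Ann}f\supseteq P$ and belongs to $\operatorname{Ass}M$, so it has dimension $1$, as $P$ has, and therefore equals $P$. So $\operatorname{Ann}f\subseteq P$. Hence $\operatorname{Ann}f=P$, and $\mathrm v(L)\le r<\operatorname{reg}L$. $\blacksquare$
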